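# Tensor factorizations of group algebras of finite $p$-groups

Let $p$ be a prime, $k$ a field of characteristic $p$, $G$ a finite $p$-group, and $A=kG$. If $G=H\times K$, then $kG$ is the tensor product of its subalgebras $kH$ and $kK$. We ask about the reverse direction: if the algebra $kG$ splits as a tensor product of two subalgebras $B$ and $C$, which know nothing about $G$, are $B$ and $C$ group algebras? We begin with the case where $C$ is generated by one element, which can be settled completely by hand, and then ask what is lost when $C$ is arbitrary.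

## 1. Factors generated by a single element

**Definition.** Subalgebras contain $1$. We write $A=B\otimes C$ if $B,C$ are subalgebras of $A$ whose elements commute with each other and the multiplication map $B\otimes_k C\to A$, $b\otimes c\mapsto bc$, is an isomorphism. An algebra is a *group algebra* if it is isomorphic to $kH$ for some group $H$.

**Example 1.** If $G=H\times K$, then $kG=kH\otimes kK$.

**Example 2.** The factors need not contain any element of $G$ except $1$. Let $p=2$, $k=\mathbb F_2$, $G=\langle a\rangle\times\langle b\rangle$ of order $4$, $x=a-1$, $y=b-1$, so that $A=k[x,y]/(x^2,y^2)$. Put $u=x+xy$, $v=y+xy$, $B=k[u]$, $C=k[v]$. Then $u^2=v^2=0$ and $uv=xy$, so $1,u,v,uv$ is a basis of $A$ and $A=B\otimes C$. The elements of $B$ are $0,1,u,1+u$, and $1+u=1+x+xy$ is none of $1$, $a=1+x$, $b=1+y$, $ab=1+x+y+xy$. So $B\cap G=1$, and likewise $C\cap G=1$. Still, $B$ and $C$ are isomorphic to the group algebra of a group of order $2$.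

### The space $J/J^2$

Let $\varepsilon:A\to k$ be the augmentation ($\varepsilon(g)=1$ for $g\in G$) and $J=\ker\varepsilon$. Since $G$ is a $p$-group, $J$ is nilpotent, and $A$ is local with radical $J$. Put $J_B=B\cap J$, $J_C=C\cap J$, so $B=k\oplus J_B$, $C=k\oplus J_C$. For $U\le G$ let $J_U$ be the augmentation ideal of $kU$. We write $a^g=g^{-1}ag$ and $(g,h)=g^{-1}h^{-1}gh$; note $g^h=g\,(g,h)$.

Let $A=B\otimes C$. Multiplying out $(k\oplus J_B)\otimes(k\oplus J_C)$ gives
$$J=J_B\oplus J_C\oplus J_BJ_C,\qquad J^2=J_B^2\oplus J_C^2\oplus J_BJ_C .\tag{1}$$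
For the second formula, square the first. The products $J_BJ_B$, $J_CJ_C$, $J_BJ_C$ give the three summands, and all other products lie in $J_BJ_C$. Hence
$$J/J^2=V_B\oplus V_C,\qquad V_B=(J_B+J^2)/J^2\cong J_B/J_B^2,\quad V_C=(J_C+J^2)/J^2\cong J_C/J_C^2 .\tag{2}$$
Because $B$ and $C$ commute and $A=B\otimes C$, the maps
$$\pi_B:bc\mapsto b\,\varepsilon(c),\qquad \pi_C:bc\mapsto \varepsilon(b)\,c$$
are well-defined algebra homomorphisms of $A$ onto $B$ and onto $C$, compatible with $\varepsilon$. On $J/J^2$ they induce the projection onto $V_B$ with kernel $V_C$, and onto $V_C$ with kernel $V_B$. By (1), for $a\in J$,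
$$a\equiv \pi_B(a)+\pi_C(a)\pmod{J^2}.\tag{3}$$

The simplest case falls at once. If $G$ is cyclic, then $J=(g-1)A$ for a generator $g$, so $\dim J/J^2\le1$. By (2) one of $V_B,V_C$ is zero, say $V_C=0$. Then $J_C=J_C^2$, so $J_C=0$ by nilpotency, and $C=k$. A cyclic $p$-group has only trivial tensor factorizations.

**Lemma 1 (generation).** Let $R=k\oplus J_R$ be an algebra with $J_R$ a nilpotent ideal, and let $D\ni1$ be a subalgebra with $(D\cap J_R)+J_R^2=J_R$. Then $D=R$.

*Proof.* Put $P=D\cap J_R$. Expanding $J_R^n=(P+J_R^2)^n$ gives $J_R^n=P^n+J_R^{n+1}$ for all $n\ge1$. So $J_R=P+P^2+\dots+P^n+J_R^{n+1}\subseteq D+J_R^{n+1}$ for all $n$, and $J_R^{n+1}=0$ for large $n$. $\square$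

**Lemma 2.** There is an isomorphism $J/J^2\cong k\otimes_{\mathbb F_p}G/\Phi(G)$ with $g-1\leftrightarrow1\otimes g\Phi(G)$. In particular $g-1\in J^2$ for $g\in\Phi(G)$. For $U\le G$ let $V_U\subseteq J/J^2$ be the span of the classes of $u-1$, $u\in U$; then $V_U=k\otimes U\Phi(G)/\Phi(G)$. If $A=B\otimes C$, then
$$V_U+V_C=J/J^2\Rightarrow\pi_B(kU)=B,\qquad V_U+V_B=J/J^2\Rightarrow\pi_C(kU)=C.\tag{4}$$

*Proof.* We use the identity $(g-1)(h-1)=(gh-1)-(g-1)-(h-1)$. The linear map $J\to k\otimes G/\Phi(G)$, $g-1\mapsto1\otimes g\Phi(G)$, kills the left side for all $g,h$, hence kills $J^2$. Conversely, the identity says that $g\mapsto g-1+J^2$ is a homomorphism from $G$ to the additive group $J/J^2$, which is elementary abelian. So it factors through $G/\Phi(G)$ and extends $k$-linearly. The two maps are mutually inverse. The description of $V_U$ is immediate. For (4), if $V_U+V_C=J/J^2$, then projecting along $V_C$ gives $\pi_B(J_U)+J_B^2=J_B$, and Lemma 1 with $R=B$, $D=\pi_B(kU)$ gives $\pi_B(kU)=B$. The other half is symmetric. $\square$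

### From central elements of the algebra to central elements of the group

If $C$ is commutative, then $C$ commutes with $B$ and with itself, so $C\subseteq Z(A)$. We therefore want to convert central elements of $A$ into central elements of $G$. For $S\le G$ let $A^S$ be the set of elements of $A$ fixed by conjugation by $S$, and for $a\in A^S$ put $\mathrm{Tr}_S^G(a)=\sum_{g\in S\backslash G}a^g$.

**Lemma 3.** Let $Z=Z(G)$ and let $I_0$ be the span of the class sums of noncentral elements of $G$. Then $Z(A)=kZ\oplus I_0$, $I_0$ is an ideal of $Z(A)$, and $I_0\subseteq J^2$. Hence the projection $\mathrm{Br}:Z(A)\to kZ$ along $I_0$ is an algebra homomorphism, and $\mathrm{Br}(z)\equiv z\bmod J^2$.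

*Proof.* The class sums form a basis of $Z(A)$, which gives the direct sum.

To see that $I_0$ is an ideal we show $I_0=\sum_{S<G}\mathrm{Tr}_S^G(A^S)$. The class sum of a noncentral $g$ is $\mathrm{Tr}^G_{C_G(g)}(g)$. Conversely, $A^S$ is spanned by the sums over $S$-orbits in $G$, and $\mathrm{Tr}_S^G$ of the orbit sum of $h$ is an integer multiple of the class sum of $h$. If $h$ is central, the multiple is $|G:S|$, which is $0$ in $k$ for $S<G$. So every trace from a proper subgroup lies in $I_0$. Finally, for $z\in Z(A)$ and $a\in A^S$ we have $az\in A^S$ and $\mathrm{Tr}_S^G(a)z=\mathrm{Tr}_S^G(az)$.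

For $I_0\subseteq J^2$, note $g^h-g=g\big((g,h)-1\big)\in J^2$, because $(g,h)\in\Phi(G)$. So the class sum of a noncentral $g$ is congruent mod $J^2$ to $|g^G|\,g=0$. A projection of $Z(A)$ onto a subalgebra along an ideal is an algebra homomorphism. $\square$

The next lemma says that a suitable central subgroup $E$ is all we need.

**Lemma 4 (splitting off).** Let $kG=B\otimes C$, and let $E\le Z(G)$ be such that $\pi_C|_{kE}:kE\to C$ is an isomorphism. Then there is $H\le G$ with $G=H\times E$ and $kH\cong B$.

*Proof.* **Step 1: a complement to $E$.** Let $\tau:G\to 1+J_E$, $\tau(g)=(\pi_C|_{kE})^{-1}(\pi_C(g))$. This is a group homomorphism which is the identity on $E$. Its image $T$ is a finite abelian $p$-group containing $E$.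

We claim $E\cap T^{p^n}=E^{p^n}$ for all $n$. A $p^n$-th power in $kE$ has the form $\left(\sum a_gg\right)^{p^n}=\sum a_g^{p^n}g^{p^n}\in k[E^{p^n}]$, and an element of $E$ lying in $k[E^{p^n}]$ lies in $E^{p^n}$.

Now write $T/E$ as a direct product of cyclic groups $\langle \bar x_i\rangle$ of orders $p^{n_i}$, with $x_i\in T$. Then $x_i^{p^{n_i}}\in E\cap T^{p^{n_i}}=E^{p^{n_i}}$, say $x_i^{p^{n_i}}=\eta_i^{p^{n_i}}$ with $\eta_i\in E$. Replacing $x_i$ by $x_i\eta_i^{-1}$, we get $x_i^{p^{n_i}}=1$. So $\bar x_i\mapsto x_i$ defines a homomorphism $T/E\to T$ splitting $T\to T/E$, and there is a homomorphism $\rho:T\to E$ that is the identity on $E$. The map $\rho\tau:G\to E$ is the identity on $E$. With $H=\ker\rho\tau$ we have $H\cap E=1$ and $G=HE$, and $E$ is central, so $G=H\times E$.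

**Step 2: $kH\cong B$.** $B$ and $kE$ commute, so $B\cdot kE$ is a subalgebra. Since $\pi_C(J_E)=J_C$, the space $V_E$ projects onto $V_C$ along $V_B$, so $V_B+V_E=J/J^2$. Lemma 1 gives $A=B\cdot kE$. As $\dim B\cdot|E|=\dim B\dim C=\dim A$, we get $A=B\otimes kE$. Hence $kH\cong k[G/E]=A/J_EA\cong B$, because $J_EA=B\otimes J_E$. $\square$

**Proposition 5.** Let $kG=B\otimes C$ with $C$ generated as an algebra by one element. Then $G=H\times E$ with $E$ cyclic and central, $kH\cong B$ and $kE\cong C$.

*Proof.* Subtracting a scalar, we may take the generator $t$ in $J_C$. It is nilpotent, so $C=k[t]/(t^n)$ with $n=\dim C$. Since $n\dim B=|G|$, $n=p^e$. If $e=0$, take $E=1$, $H=G$ (here $B=A$). Let $e\ge1$.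

Write $Z(G)=\prod_l\langle\zeta_l\rangle$ with $\zeta_l$ of order $p^{f_l}$, $f_l\ge1$. With $s_l=\zeta_l-1$ we have $kZ(G)=k[s_l]/(s_l^{p^{f_l}})$. As $t\in Z(A)$, we may form $x=\mathrm{Br}(t)$. Then $x\equiv t\bmod J^2$ and $x^{p^e}=\mathrm{Br}(t^{p^e})=0$. Write $x\equiv\sum_l\alpha_ls_l\bmod J_{Z(G)}^2$ and $c_l=\pi_C(\zeta_l)-1=\pi_C(s_l)$. Applying $\pi_C$ to $t\equiv x$ gives $t\equiv\sum_l\alpha_lc_l\bmod J_C^2$. Since $t\notin J_C^2$, there is an $l$ with $\alpha_l\ne0$ and $c_l\notin J_C^2$.

For this $l$ we compare $f_l$ with $e$. In $k[s_l]/(s_l^{p^{f_l}})$, raising to the power $p^e$ raises each coefficient and each monomial to that power. So $x^{p^e}$ contains $\alpha_l^{p^e}s_l^{p^e}$, and this can vanish only if $f_l\le e$. On the other side, $c_l$ is $t$ times a unit of $C$, so $c_l^m=0$ only for $m\ge p^e$. But $c_l^{p^{f_l}}=\pi_C(\zeta_l^{p^{f_l}}-1)=0$, so $f_l\ge e$. Hence $f_l=e$.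

Put $E=\langle\zeta_l\rangle$. By Lemma 1, $\pi_C(kE)=C$, since $c_l$ spans $J_C$ mod $J_C^2$. As $|E|=p^e=\dim C$, $\pi_C|_{kE}$ is an isomorphism, and Lemma 4 finishes the proof. $\square$

## 2. Noncommuting factors, and the ideal $[C,C]kG$

Two things change in general. If $C$ has several commuting generators, the coefficients $\alpha_l$ become a matrix. This is manageable, and Section 8 does it. If $C$ is not commutative, the proof does not start: $C$ no longer lies in $Z(A)$, and central elements may say nothing about $J/J^2$.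

**Example 3.** Let $G$ be dihedral of order $8$, $p=2$, with $Z(G)=\langle z\rangle=G'$. Then $z-1\in J^2$ by Lemma 2, and with Lemma 3, $Z(A)\cap J\subseteq k(z-1)+I_0\subseteq J^2$. For $B=k$, $C=A$, no central element reaches any part of $V_C=J/J^2$.

The following two results are known and will be our outside input.

- **(i)** (Carlson–Kovács) Let $k$ be a field of characteristic $p$ and $G$ a finite abelian $p$-group. For every tensor factorization $kG\cong\bigotimes_{i=1}^nA_i$ there is a direct decomposition $G=\prod_{i=1}^nG_i$ with $A_i\cong kG_i$ for each $i$.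
- **(ii)** Let $G$ be a finite $p$-group and $\mathbb F_pG=B\otimes C$ with $B$ commutative. Then $G=\mathcal B\times\mathcal C$ for subgroups with $\mathbb F_p\mathcal B\cong B$ and $\mathbb F_p\mathcal C\cong C$.

For a subalgebra $C$ let $[C,C]$ be the span of all $xy-yx$ with $x,y\in C$. The source of the problem is Diego García-Lucas, Ángel del Río and Taro Sakurai, "On commutative tensor factors of group algebras", arXiv:2408.09036 (2024). It asks whether, for $\mathbb F_pG=B\otimes C$ with no commutativity assumption, (1) $B$ is necessarily a group algebra, and (2) $\mathbb F_pG/[C,C]\mathbb F_pG$ is necessarily a group algebra. Both answers are yes.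

**Theorem 6.** Let $G$ be a finite $p$-group and $\mathbb F_pG=B\otimes C$. Then:

1. $B$ is a group algebra, and so is $C$.
2. $\mathbb F_pG/[C,C]\mathbb F_pG$ is a group algebra.

**Theorem 7.** Let $k$ be any field of characteristic $p$, $G$ a finite $p$-group, $kG=B\otimes C$. Then $G=H\times K$ for subgroups $H,K$ with $kH\cong B$ and $kK\cong C$.

**Corollary 8.** If $kG\cong\bigotimes_{i=1}^nA_i$, with $k$ and $G$ as in Theorem 7, then $G=\prod_{i=1}^nG_i$ with $kG_i\cong A_i$. So (i) holds for all finite $p$-groups. In particular, $kG$ is tensor-indecomposable if and only if $G$ is directly indecomposable.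

The converse of Theorem 7 is Example 1. Corollary 8 follows from Theorem 7 by induction on $n$: take for $B$ the image of $A_1$ and for $C$ the image of $A_2\otimes\dots\otimes A_n$, get $G=H\times K$ with $kH\cong A_1$, $kK\cong A_2\otimes\dots\otimes A_n$, and continue with $K$. A nontrivial direct decomposition of $G$ gives a nontrivial tensor factorization of $kG$ and conversely.

A sensible first attempt at (1) is to force commutativity. As we shall check in Section 7, $A/[C,C]A\cong B\otimes(C/[C,C]C)$, and here the second factor is commutative while $B$ is untouched. If this quotient were the group algebra of a $p$-group, (ii) would show that $B$ is a group algebra. But whether the quotient is a group algebra is question (2). The attempt stops here: to recognize $A/[C,C]A$ as $k[G/N]$ we would want $[C,C]A$ to be generated by elements $n-1$ with $n\in N\trianglelefteq G$, and Example 2 shows that $C$ may meet $G$ only in $1$, so that $G$ offers no such elements inside $C$.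

We go around this point in two moves. First we change the group basis of $A$ so that $G$ is adapted to $B$ and $C$. Then, instead of dividing by $[C,C]$, we divide by the normal subgroup $K_0=\{g:\pi_B(g)=1\}$. The quotient is then automatically a group algebra and $B$ survives; what has to be proved is that the image of $C$ is commutative. That is a statement about commutators in $G$, and a count of fixed points will give it.

## 3. A group basis inside $V(B)V(C)$

Let $V(B)=1+J_B$ and $V(C)=1+J_C$; these are groups of units that commute with each other.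

**Lemma 9.** Let $kG=B\otimes C$. There is an algebra automorphism $F$ of $A$ with $F(g)=\pi_B(g)\pi_C(g)$ for $g\in G$. Hence $G_1=F(G)$ is a subgroup of $V(B)V(C)$, isomorphic to $G$ and a $k$-basis of $A$. Moreover $\pi_B(F(g))=\pi_B(g)$ and $\pi_C(F(g))=\pi_C(g)$.

*Proof.* Since $B$ and $C$ commute, $g\mapsto\pi_B(g)\pi_C(g)$ is a group homomorphism $G\to V(B)V(C)$. It extends to an algebra homomorphism $F:A\to A$. With $b=\pi_B(g)-1\in J_B$ and $c=\pi_C(g)-1\in J_C$,
$$F(g-1)=(1+b)(1+c)-1=b+c+bc\equiv b+c\equiv g-1\pmod{J^2}$$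
by (3). So $F(J)+J^2=J$, $F$ is surjective by Lemma 1, and bijective by dimension. The last claim holds since $\pi_B$ sends $V(C)$ to $1$ and $\pi_C$ sends $V(B)$ to $1$. $\square$

In Example 2, $x=u-uv$, so $\pi_B(x)=u$ and $\pi_C(x)=0$; thus $F(a)=1+u$, and similarly $F(b)=1+v$. The old basis was not in product form: $V(B)V(C)=\{1,1+u,1+v,(1+u)(1+v)\}$ does not contain $a=1+x$.

The algebras $A,B,C$, the augmentation and $J$ do not change when $G$ is replaced by $G_1$. **Standing assumption for Sections 4 to 6:** $G\subseteq V(B)V(C)$. Then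
$$g=g_Bg_C,\qquad g_B=\pi_B(g),\quad g_C=\pi_C(g)\qquad(g\in G),$$
the maps $g\mapsto g_B$, $g\mapsto g_C$ are homomorphisms, the $g_B$ span $B$ and the $g_C$ span $C$. For $b\in B$, $c\in C$,
$$b^g=b^{g_B}\in B,\qquad c^g=c^{g_C}\in C.\tag{5}$$

## 4. $B$ and $C$ as permutation modules

By (5), $G$ acts by conjugation on $B$ and $C$, and multiplication $B\otimes C\to A$ is an isomorphism of $G$-modules for the diagonal action. And $A$ is a permutation module: $G$ permutes the basis $G$ by conjugation; call this $G$-set $G_{\rm conj}$. (All $G$-sets and modules are right ones.)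

We recall a way to read fixed points off a permutation module. For a $kG$-module $M$ and $R\le S\le G$ put $\mathrm{Tr}_R^S(m)=\sum_{s\in R\backslash S}ms$ for $m\in M^R$, and
$$M(S)=M^S\Big/\sum_{R<S}\mathrm{Tr}_R^S(M^R).$$
For instance, let $G$ have order $p$. If $M=k$ is trivial, then $\mathrm{Tr}_1^G$ is multiplication by $p=0$, so $\dim M(G)=1$. If $M=kG$ is regular, then $M^G$ is spanned by $\sum g=\mathrm{Tr}_1^G(1)$, so $M(G)=0$. These are the numbers of fixed points of $G$ on the permuted bases, and this is general.

**Lemma 10.** Let $G$ be a finite $p$-group and $\Omega,\Omega'$ finite $G$-sets.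

(a) If $M=k\Omega$, then $\dim M(S)=|\Omega^S|$ for all $S\le G$.

(b) If $k\Omega\cong k\Omega'$, then $\Omega\cong\Omega'$.

*Proof.* (a) $M^S$ has the $S$-orbit sums as a basis. For $R<S$ and $\omega\in\Omega$, $\mathrm{Tr}_R^S$ of the $R$-orbit sum of $\omega$ is $m$ times the $S$-orbit sum of $\omega$; counting terms, $m=\frac{|R:R_\omega||S:R|}{|S:S_\omega|}=|S_\omega:R_\omega|$. If $\omega\in\Omega^S$, then $m=|S:R|=0$ in $k$. If $\omega\notin\Omega^S$, take $R=S_\omega<S$ and get $m=1$. So the traces span precisely the orbit sums of the nontrivial orbits, and $\dim M(S)=|\Omega^S|$.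

(b) $M(S)$ is defined from $M$ alone, so $|\Omega^S|=|\Omega'^S|$ for all $S\le G$. Burnside's theorem on marks says that then $\Omega\cong\Omega'$. Here is the proof. If the sets are nonempty, let $S$ be of largest order among the subgroups with a fixed point in $\Omega$, equivalently in $\Omega'$. A point fixed by $S$ has stabilizer exactly $S$, so both sets contain an orbit isomorphic to $S\backslash G$. Remove one from each and repeat. $\square$

**Lemma 11.** There are finite $G$-sets $X,Y$ with $B\cong kX$ and $C\cong kY$ as $G$-modules, and an isomorphism of $G$-sets $\beta:X\times Y\to G_{\rm conj}$. Consequently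
$$|X||Y|=|G|,\qquad |X^G||Y^G|=|Z(G)|,\qquad C_G(\beta(x,y))=G_x\cap G_y,\tag{6}$$
where $G_x,G_y$ denote stabilizers.

*Proof.* As $G$-modules $C=k1\oplus J_C$, so $A\cong B\otimes C\cong B\oplus(B\otimes J_C)$ and $B$ is isomorphic to a direct summand of $A$. Now $A$ is a direct sum of modules $k[S\backslash G]$. Each is a quotient of the regular module of the local ring $kG$, so it has a unique maximal submodule and is indecomposable. By Krull–Schmidt, $B$ is a direct sum of modules $k[S_i\backslash G]$, that is, $B\cong kX$. Likewise $C\cong kY$. Then $k[X\times Y]\cong B\otimes C\cong k[G_{\rm conj}]$, and Lemma 10(b) gives $\beta$. In (6), compare cardinalities, fixed points and stabilizers. $\square$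

**Example 4.** If $G=H\times K$, $B=kH$, $C=kK$, we may take $X=H$, $Y=K$ with conjugation. The stabilizer of $h\in H$ is $C_H(h)\times K$. It contains all of $K$, so its $C$-parts span $C$. The next section proves this last fact for every factorization.

## 5. Stabilizers of points of $X$ have full image in $C$

The purpose of this section is the following. We will want to show that many $s\in G$ have central $C$-part. Certainly $s$ commutes with $C_G(s)$, so $s_C$ commutes with $\pi_C(kC_G(s))$. If this is all of $C$, then $s_C$ is central. By (6), centralizers are intersections of stabilizers.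

**Lemma 12.** $\pi_C(kG_x)=C$ for every $x\in X$, and $\pi_B(kG_y)=B$ for every $y\in Y$.

*Proof.* **Step 1: if $U\le G$ and $\pi_B(kU)=B$, then $G=UG_x$.** This turns a statement about spans into one about orbits. By (5), $b\in B$ is fixed by $U$ iff it commutes with all $u_B$, $u\in U$, iff it commutes with their span $\pi_B(kU)=B$. So $B^U=Z(B)$, and for the same reason $B^G=Z(B)$. Since $B\cong kX$, $\dim B^U$ and $\dim B^G$ are the numbers of $U$-orbits and of $G$-orbits on $X$. They agree, so every $G$-orbit on $X$ is a single $U$-orbit. Hence $G=UG_x$.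

**Step 2: $V_C\subseteq V_M$ for every maximal subgroup $M\supseteq G_x$.** Here Step 1 is used for contradiction. $V_M$ is a hyperplane of $J/J^2$. If $V_C\not\subseteq V_M$, then $V_M+V_C=J/J^2$, so $\pi_B(kM)=B$ by (4), and Step 1 gives $G=MG_x=M$, which is absurd.

**Step 3: $V_C\subseteq V_{G_x}$.** We intersect over all $M$. If $G_x=G$ the claim is trivial. Otherwise, the maximal subgroups $M\supseteq G_x$ correspond to the hyperplanes of the $\mathbb F_p$-space $G/\Phi(G)$ containing $G_x\Phi(G)/\Phi(G)$, and these intersect in $G_x\Phi(G)/\Phi(G)$. The functor $k\otimes_{\mathbb F_p}-$ commutes with finite intersections of subspaces (the solution space of a linear system over $\mathbb F_p$ keeps its dimension over $k$). So $\bigcap_MV_M=V_{G_x}$, and Step 2 gives $V_C\subseteq V_{G_x}$.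

**Step 4: conclusion.** Now $V_{G_x}+V_B\supseteq V_C+V_B=J/J^2$, and (4) gives $\pi_C(kG_x)=C$. The statement for $y$ follows by exchanging $B$ and $C$. $\square$

## 6. The factorization $G=N_1N_2$ and a commutative quotient of $C$

Put
$$N_1=\{g\in G:g_B\in Z(B)\},\qquad N_2=\{g\in G:g_C\in Z(C)\}.$$
These are normal subgroups of $G$: if $g_B$ is central in $B$, then $(g^h)_B=g_B$, and similarly for $C$. In Example 4, $N_1=Z(H)\times K$ and $N_2=H\times Z(K)$.

**Theorem 13.** $G=N_1N_2$, $[N_1,N_2]=1$ and $N_1\cap N_2=Z(G)$.

*Proof.* **Step 1: the two easy assertions.** Let $n_i\in N_i$. The $B$-parts of $n_1,n_2$ commute because $(n_1)_B$ is central in $B$; the $C$-parts commute because $(n_2)_C$ is central in $C$. So $[N_1,N_2]=1$. If $g\in N_1\cap N_2$, then $g=g_Bg_C$ is central in $A$. Conversely, if $g\in Z(G)$, then $g$ is central in $A$, so $\pi_B(g)$ and $\pi_C(g)$ are central in $B$ and in $C$.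

**Step 2: $N_2$ is large.** Let $x\in X$, $y\in Y^G$, $s=\beta(x,y)$. By (6), $C_G(s)=G_x\cap G=G_x$. Applying $\pi_C$ to $gs=sg$ for $g\in G_x$ shows that $s_C$ commutes with $\pi_C(kG_x)$, which is $C$ by Lemma 12. So $s\in N_2$. As $\beta$ is injective, $|N_2|\ge|X||Y^G|$. Symmetrically, $|N_1|\ge|X^G||Y|$.

**Step 3: count.** By (6) and Step 1,
$$|N_1N_2|=\frac{|N_1||N_2|}{|Z(G)|}\ge\frac{|X||Y|\,|X^G||Y^G|}{|Z(G)|}=|G|.\qquad\square$$

**Corollary 14.** Let $K_0=\{g\in G:g_B=1\}\trianglelefteq G$. Then $K_0\subseteq C$. Let $I$ be the ideal of $C$ generated by $\{\kappa-1:\kappa\in K_0\}$ and $\bar C=C/I$. Then $k[G/K_0]=\bar B\otimes\bar C$, where $\bar B\cong B$ is the image of $B$ and $\bar C$ is identified with the image of $C$. Moreover $\bar C$ is commutative.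

*Proof.* For $\kappa\in K_0$ we have $\kappa=\kappa_B\kappa_C=\kappa_C\in C$. The kernel of $kG\to k[G/K_0]$ is the ideal of $A=B\otimes C$ generated by the elements $\kappa-1\in C$, namely $B\otimes I$. So $k[G/K_0]\cong B\otimes C/I$, which is the stated factorization.

Now commutativity. $C$ is spanned by the $g_C$. By Theorem 13 each $g_C$ is a product of an element of $(N_1)_C$ and an element of $(N_2)_C$, and the latter is central in $C$. So it suffices that the images of $n_C,n'_C$ commute in $\bar C$ for $n,n'\in N_1$. We have $(n,n')_B=(n_B,n'_B)=1$, since $n_B$ is central in $B$. So $(n,n')\in K_0$, hence $(n_C,n'_C)=(n,n')_C=(n,n')\in K_0$, which maps to $1$ in $\bar C$. $\square$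

## 7. Both answers over $\mathbb F_p$

*Proof of Theorem 6.* Let $k=\mathbb F_p$. The statements concern only $A,B,C$, so by Lemma 9 we may assume $G\subseteq V(B)V(C)$.

**Part 1.** By Corollary 14, $\mathbb F_p[G/K_0]=\bar B\otimes\bar C$ with $\bar C$ commutative and $\bar B\cong B$. By (ii), applied to $G/K_0$ with commutative factor $\bar C$, the group $G/K_0$ is a direct product of two subgroups, one of which, $H$, satisfies $\mathbb F_pH\cong\bar B\cong B$. By symmetry, $C\cong\mathbb F_pK$ for some group $K$.

**Part 2.** First we identify the quotient. From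
$$c[x,y]=[cx,y]-[c,y]x\qquad(c,x,y\in C)$$
we see that $[C,C]C$ is a two-sided ideal of $C$. Since $B$ and $C$ commute, $[C,C]\mathbb F_pG=B\otimes[C,C]C$, so
$$\mathbb F_pG/[C,C]\mathbb F_pG\cong B\otimes C/[C,C]C.$$
By Part 1, $B\cong\mathbb F_pH$ and $C\cong\mathbb F_pK$. In $\mathbb F_pK$ we have $xy-yx=yx\big((x,y)-1\big)$ for $x,y\in K$, so the ideal generated by all commutators is the ideal generated by the elements $\kappa-1$, $\kappa\in K'$, which is the kernel of $\mathbb F_pK\to\mathbb F_p[K/K']$. Hence the quotient is isomorphic to $\mathbb F_p[H\times K/K']$. $\square$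

The only outside input was (ii). For Theorem 7 we need (ii) over $k$ and in a sharper form, which we now derive from (i).

## 8. Commutative factors over an arbitrary field

We return to an arbitrary $k$, and to an arbitrary $G$, not necessarily in product form. This section is the matrix version of Proposition 5.

**Proposition 15.** Let $kG=B\otimes C$ with $C$ commutative. There are $E\le Z(G)$ and $H\le G$ with $G=H\times E$, such that $\pi_C|_{kE}:kE\to C$ is an isomorphism and $kH\cong B$.

*Proof.* By Lemma 4 it is enough to find $E\le Z(G)$ such that $\pi_C|_{kE}:kE\to C$ is an isomorphism.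

**Step 1: $C$ is a truncated polynomial ring with exponents powers of $p$.** For one generator this came from counting dimensions; now it needs (i). $C$ is central in $A$, and $[bc,b'c']=[b,b']cc'$, so $[A,A]A=[B,B]B\otimes C$. By the commutator computation of Section 7, which holds over every $k$, $A/[A,A]A=k[G/G']$. Thus
$$k[G/G']\cong(B/[B,B]B)\otimes C,$$
and $G/G'$ is a finite abelian $p$-group. By (i), $C\cong kE_0$ for an abelian $p$-group $E_0$. So $C=k[t_1,\dots,t_r]$ with defining relations $t_i^{p^{e_i}}=0$, where $t_i\in J_C$ and $e_i\ge1$. Let $r_e=|\{i:e_i=e\}|$ for $e\ge1$.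

**Step 2: two coefficient matrices.** We set up the analogue of $\alpha_l$. Write $Z(G)=\prod_l\langle\zeta_l\rangle$ with $\zeta_l$ of order $p^{f_l}$, $f_l\ge1$, and $s_l=\zeta_l-1$, so $kZ(G)=k[s_l]/(s_l^{p^{f_l}})$. As $t_i\in C\subseteq Z(A)$, put $x_i=\mathrm{Br}(t_i)$. By Lemma 3, $x_i\equiv t_i\bmod J^2$, so $x_i\in J_{Z(G)}$, and $x_i^{p^{e_i}}=0$. Define $\alpha_{il},\gamma_{lj}\in k$ by
$$x_i\equiv\sum_l\alpha_{il}s_l\bmod J_{Z(G)}^2,\qquad c_l:=\pi_C(\zeta_l)-1\equiv\sum_j\gamma_{lj}t_j\bmod J_C^2 .$$
Apply $\pi_C$ to $x_i\equiv t_i$. This gives $\sum_l\alpha_{il}c_l\equiv t_i\bmod J_C^2$, and since the $t_j$ form a basis of $J_C$ mod $J_C^2$,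
$$\sum_l\alpha_{il}\gamma_{lj}=\delta_{ij}.\tag{7}$$

**Step 3: vanishing of coefficients.** In a truncated polynomial ring $\left(\sum a_ns^n\right)^q=\sum a_n^qs^{qn}$ for $q$ a power of $p$, and the monomials $s^{qn}$ that survive are distinct and linearly independent. Hence
$$x_i^{p^{e_i}}=0\ \Rightarrow\ \alpha_{il}=0\text{ unless }f_l\le e_i,\qquad c_l^{p^{f_l}}=0\ \Rightarrow\ \gamma_{lj}=0\text{ unless }e_j\le f_l .\tag{8}$$
The second hypothesis holds because $c_l^{p^{f_l}}=\pi_C(\zeta_l^{p^{f_l}}-1)=0$.

**Step 4: the diagonal blocks have full rank.** Let $e_i=e_j=e$ in (7). By (8) only those $l$ with $e=e_j\le f_l\le e_i=e$ contribute. So the block $(\alpha_{il})_{e_i=e,\,f_l=e}$ times the block $(\gamma_{lj})_{f_l=e,\,e_j=e}$ is the identity matrix of size $r_e$, and the latter block has rank $r_e$.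

**Step 5: choice of $E$.** For each $e$ choose a set $\Lambda_e$ of $r_e$ indices $l$ with $f_l=e$ such that $(\gamma_{lj})_{l\in\Lambda_e,\,e_j=e}$ is invertible. Let $\Lambda=\bigcup_e\Lambda_e$ and $E=\langle\zeta_l:l\in\Lambda\rangle$. Then $|E|=p^{\sum_ee\,r_e}=\dim C$. Order rows by $f_l$ and columns by $e_j$. By (8) the square matrix $(\gamma_{lj})_{l\in\Lambda}$ is block triangular with invertible diagonal blocks, hence invertible. So the $c_l$ with $l\in\Lambda$ span $J_C$ mod $J_C^2$. By Lemma 1, $\pi_C(kE)=C$, and $\pi_C|_{kE}$ is an isomorphism by dimension. Lemma 4 gives $H$. $\square$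

## 9. Lifting to subgroups of $G$, and the direct decomposition

Proposition 15 applies to the commutative factor $\bar C$ of $k[G/K_0]$. The next lemma lifts the resulting subgroup of $G/K_0$ to $G$ and recovers $C$ itself.

**Lemma 16.** Let $kG=B\otimes C$ with $G\subseteq V(B)V(C)$, and $N_1,N_2,K_0$ as in Section 6. There is a subgroup $K$ with $K_0\le K\le N_1$ such that $\pi_C|_{kK}:kK\to C$ is an isomorphism. All elements of $K$ commute with all elements of $B$. Symmetrically, there is $H\le N_2$ commuting elementwise with $C$ such that $\pi_B|_{kH}:kH\to B$ is an isomorphism.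

*Proof.* **Step 1: definition of $K$, and $K$ commutes with $B$.** Proposition 15, applied to $k[G/K_0]=\bar B\otimes\bar C$ from Corollary 14, gives $\bar E\le Z(G/K_0)$ such that $\pi_{\bar C}:k\bar E\to\bar C$ is an isomorphism. Let $K\supseteq K_0$ be the preimage of $\bar E$ in $G$. For $\kappa\in K$ and $g\in G$ we have $(g,\kappa)\in K_0$, so $(g_B,\kappa_B)=1$. As the $g_B$ span $B$, $\kappa_B\in Z(B)$. Hence $K\le N_1$, and $\kappa=\kappa_B\kappa_C$ commutes with $B$.

**Step 2: $\pi_C(kK)=C$.** We know this modulo $I$ and remove $I$ by nilpotency. Let $D=\pi_C(kK)$ and $J_D=D\cap J_C$. The maps $kG\to C\to\bar C$ and $kG\to k[G/K_0]\to\bar C$ both send $bc$ to $\varepsilon(b)$ times the image of $c$. So $D$ maps onto $\pi_{\bar C}(k\bar E)=\bar C$, that is, $C=D+I$.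

Next, $I=\sum_{\kappa\in K_0}(\kappa-1)C$. The right side is closed under left multiplication by each $g_C$, because $g_C\kappa g_C^{-1}=g\kappa g^{-1}\in K_0$ (recall $\kappa\in C$ and (5)), and the $g_C$ span $C$. For $\kappa\in K_0\le K$ we have $\kappa=\pi_C(\kappa)\in D$, so $\kappa-1\in J_D$ and $I\subseteq J_DC$. Hence $C=D+J_DC$. Substituting this into itself, $C=D+J_D^nC$ for all $n$, and $C=D$ since $J_D$ is nilpotent.

**Step 3: dimensions.** From $|G|=\dim B\dim C$ and $|G/K_0|=\dim B\dim\bar C$ we get $\dim C=|K_0|\dim\bar C=|K_0||\bar E|=|K|$. So $\pi_C|_{kK}$ is an isomorphism. The symmetric statement follows by exchanging $B$ and $C$. $\square$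

One is tempted to take $H$ and $K$ from Lemma 16 and to declare $G=H\times K$. They do commute, since $K\le N_1$, $H\le N_2$ and $[N_1,N_2]=1$ by Theorem 13, and $|H||K|=|G|$. What may fail is $H\cap K=1$.

**Example 5.** Let $k=\mathbb F_4=\{0,1,\omega,\omega^2\}$ with $1+\omega=\omega^2$, let $A=k[x,y]/(x^2,y^2)$, $B=k[x]$, $C=k[y]$, and
$$g_1=(1+x)(1+y),\qquad g_2=(1+\omega x)(1+\omega^2y),\qquad g_1g_2=(1+\omega^2x)(1+\omega y).$$
These and $1$ form an elementary abelian group $G$ of order $4$. Modulo $J^2$, $g_1-1\equiv x+y$ and $g_2-1\equiv\omega x+\omega^2y$, which are linearly independent since $\omega^2-\omega=1\ne0$. By Lemma 1 the natural map from the group algebra of $G$ to $A$ is onto, hence an isomorphism by dimension. So $A=kG=B\otimes C$ with $G\subseteq V(B)V(C)$. No nontrivial element has $B$-part $1$ or $C$-part $1$, and $N_1=N_2=G$. The subgroup $\langle g_1\rangle$ has all the properties of $K$ in Lemma 16 and all the properties of $H$. So $H=K=\langle g_1\rangle$ is a possible choice.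

The remedy is to choose $K$ first, to replace $C$ by the isomorphic algebra $kK$, and only then to choose $H$.

*Proof of Theorem 7.* By Lemma 9 we may assume $G\subseteq V(B)V(C)$: $G$ is replaced by an isomorphic group, and a direct decomposition can be pulled back along the isomorphism.

**Step 1: replace $C$ by a group algebra inside $A$.** Take $K$ as in Lemma 16 and put $C'=kK\cong C$. Then $B$ and $C'$ commute. Since $\pi_C(J_K)=J_C$, $V_K$ projects onto $V_C$ along $V_B$, so $V_B+V_K=J/J^2$. By Lemma 1, $A=B\cdot C'$. As $\dim B\cdot|K|=\dim B\dim C=\dim A$, we have $A=B\otimes C'$.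

**Step 2: restore product form without moving $K$.** Let $\pi'_B,\pi'_{C'}$ be the projections for $A=B\otimes C'$, and let $F'$ be the automorphism from Lemma 9 for this factorization, $F'(g)=\pi'_B(g)\pi'_{C'}(g)$. Put $G'=F'(G)\cong G$, a group basis of $A$ contained in $V(B)V(C')$. For $\kappa\in K\subseteq C'$ we have $\pi'_B(\kappa)=1$ and $\pi'_{C'}(\kappa)=\kappa$, so $F'(\kappa)=\kappa$. Thus $K\le G'$.

**Step 3: choose $H$ and conclude.** Apply the symmetric half of Lemma 16 to $G'$, $B$, $C'$. It gives $H\le G'$ commuting elementwise with $C'=kK$ such that $\pi'_B:kH\to B$ is an isomorphism. So $[H,K]=1$. Also $H\cap K=1$, because $\pi'_B$ is injective on $H$ and trivial on $K$; this is what the replacement of $C$ by $kK$ has gained. Finally $|H||K|=\dim B\dim C'=|G'|$. Hence $G'=H\times K$ with $kH\cong B$ and $kK=C'\cong C$. Pull this back along $F':G\to G'$. $\square$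

## 10. The ideal $[C,C]kG$ comes from a normal subgroup

We can now see that the first attempt of Section 2 fails only because the group basis may be badly placed.

**Remark 17 (sharp form of the second answer).** Let $kG=B\otimes C$ over any field $k$ of characteristic $p$, and let $G_1=F(G)$ be the group basis of Lemma 9. Then $[C,C]kG$ is exactly the kernel of $kG_1\to k[G_1/M]$ for a normal subgroup $M$ of $G_1$. So $kG/[C,C]kG$ is a group algebra of a quotient group of $G$.

*Proof.* Write $G$ for $G_1$, so $G\subseteq V(B)V(C)$, and let $K\le N_1$ be as in Lemma 16. We show that $M=K'$ works.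

**Step 1: $[C,C]A$ is generated by the elements $\kappa-1$, $\kappa\in K'$.** The elements of $K$ have central $B$-parts, so $\kappa_B=1$ and $\kappa=\kappa_C\in C$ for $\kappa\in K'$. In $kK$ the ideal generated by all commutators is generated by $\{\kappa-1:\kappa\in K'\}$ (Section 7). The isomorphism $\pi_C:kK\to C$ fixes these elements. So $[C,C]C$ is the ideal of $C$ generated by $\{\kappa-1:\kappa\in K'\}$, and $[C,C]A=B\otimes[C,C]C$ is the ideal of $A$ generated by the same set.

**Step 2: $K'$ is normal in $G$.** Let $M=G\cap(1+[C,C]A)$. It is the kernel of the map from $G$ to the units of $A/[C,C]A$, hence normal in $G$, and it contains $K'$ by Step 1. Let $g\in M$. Since $\pi_B$ kills $[C,C]A$, $g_B=1$, so $g\in K_0\le K$. Now $\pi_C(g)-1\in\pi_C([C,C]A)=[C,C]C$. Transporting back along $\pi_C:kK\to C$, $g-1$ lies in the commutator ideal of $kK$, which is the kernel of $kK\to k[K/K']$. So $g\in K'$, and $M=K'$.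

By Steps 1 and 2, $[C,C]A$ is the kernel of $kG\to k[G/K']$. $\square$
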